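\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{The regulator on $\mathrm{CH}^3(X\times X,1)$ for a very general surface $X\subset\mathbb P^3$}

\begin{abstract}
Let $X$ be a very general surface of degree $d\ge 5$ in $\mathbb P^3$. We prove that the image of $\mathrm{CH}^3(X\times X,1)$ in rational Deligne cohomology equals the image of the decomposable cycles $\mathbb C^*\otimes\mathrm{CH}^2(X\times X)$. In particular the real regulator takes values in the real span of the algebraic classes, so that the reduced real regulator vanishes, as conjectured by Chen and Lewis. The proof spreads a higher cycle out over the space of surfaces and shows that the associated normal function is flat modulo the diagonal and products of hyperplane classes. The obstructions to flatness are governed by Koszul homology groups of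 a Jacobian module and of its tensor square. We bound these groups for every smooth surface of degree $d\ge5$, and the bound leaves room only for the contribution of the diagonal.
\end{abstract}


\section{Introduction}

\subsection{The question}

Let $X$ be a smooth projective complex surface. For a smooth variety $Y$ let $z^3(Y,n)$ be the free abelian group on the subvarieties of codimension $3$ in $Y\times\Delta^n$ that meet all faces properly, where $\Delta^n$ is the algebraic $n$-simplex. Bloch's higher Chow group $\mathrm{CH}^3(Y,1)$ is the first homology group of the complex $z^3(Y,\bullet)$, whose boundary $\partial$ is the alternating sum of the restrictions to the faces of codimension one. Concretely, a class in $\mathrm{CH}^3(X\times X,1)$ is represented by a finite sum $\sum(Z_j,f_j)$ of surfaces $Z_j\subset X\times X$ with rational functions $f_j\in\mathbb C(Z_j)^*$ such that $\sum\operatorname{div}(f_j)=0$. The real regulator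
\[
r_{3,1}:\mathrm{CH}^3(X\times X,1)\to H^4(X\times X,\mathbb R)\cap H^{2,2}(X\times X)
\]
sends it, up to a normalizing constant, to the class of the functional $\omega\mapsto\sum_j\int_{Z_j}\log|f_j|\,\omega$ on real closed $(2,2)$-forms. This formula is only for orientation. The proof uses the Hodge-theoretic definition recalled in Section~\ref{sec:hodge}.

The easiest classes are those with constant $f_j$. Since $X\times X$ is projective, $\mathrm{CH}^1(X\times X,1)=\mathbb C^*$, and the \emph{decomposable} cycles, the image of $\mathbb C^*\otimes\mathrm{CH}^2(X\times X)$, are the sums of symbols $c\otimes Z$. Such a symbol has regulator $\pm\log|c|\,[Z]$. Let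
\[
A\subset H^4(X\times X,\mathbb R)\cap H^{2,2}(X\times X)
\]
be the $\mathbb R$-span of the classes of algebraic cycles of codimension $2$. As $\log|c|$ takes every real value, the decomposable cycles have image exactly $A$. The question is whether non-constant functions $f_j$ contribute anything new. To isolate it, one divides by $A$. Write
\[
H^4_{\mathrm{tr}}(X\times X,\mathbb R)\cap H^{2,2}(X\times X):=\bigl(H^4(X\times X,\mathbb R)\cap H^{2,2}(X\times X)\bigr)/A .
\]
This quotient is identified with the orthogonal complement of $A$ under cup product; it is the $(2,2)$-part of the space of transcendental cocycles. The \emph{reduced regulator} $\underline r_{3,1}$ is $r_{3,1}$ followed by the quotient map. Thus $\underline r_{3,1}=0$ means $r_{3,1}(\mathrm{CH}^3(X\times X,1))\subset A$. For a product $X_1\times X_2$ of two surfaces the reduced regulator is defined in the same way.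

A statement holds for a \emph{very general} surface of degree $d$ if it holds for all surfaces outside a countable union of proper Zariski-closed subsets of the space of smooth surfaces of degree $d$ in $\mathbb P^3$. Very general pairs of surfaces are defined likewise, in the product of two such spaces. Chen and Lewis posed the following in \cite{CL}.

\begin{conjecture}
Let $X\subset\mathbb P^3$ be a very general surface of degree $d\ge5$. Then
\[
\underline r_{3,1}:\mathrm{CH}^3(X\times X,1)\to H^4_{\mathrm{tr}}(X\times X,\mathbb R)\cap H^{2,2}(X\times X)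
\]
is zero.
\end{conjecture}

Here is why one would guess this. A higher cycle on a very general $X\times X$ deforms, after an \'etale base change, with $X$ in every direction of the space of surfaces. Its regulator then becomes a function of $X$ that satisfies a differential equation, and the more the Hodge structure of $X$ moves, the fewer solutions there are. For $d\ge5$ there are many directions and the Hodge structure moves a great deal.

\subsection{Results}

Put $\mathbb Q(k)=(2\pi i)^k\mathbb Q$, and similarly $\mathbb R(k)$. On a product of two surfaces in $\mathbb P^3$ let $h_i$ be the pullback of $c_1(\mathcal O(1))$ from the $i$-th factor. Let $A_0\subset H^4(X\times X,\mathbb Q)$ be the span of $h_1^2$, $h_2^2$, $h_1h_2$ and the class $[\Delta]$ of the diagonal $\Delta_X$.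

\begin{theorem}\label{thm:main}
Let $d\ge5$ and let $X$ be a very general surface of degree $d$ in $\mathbb P^3$.
\begin{enumerate}
\item The image of $\mathrm{CH}^3(X\times X,1)$ in
\[
H^5_{\mathcal D}(X\times X,\mathbb Q(3))=H^4(X\times X,\mathbb C)/\bigl(F^3+H^4(X\times X,\mathbb Q(3))\bigr)
\]
equals $A_0\otimes_{\mathbb Q}\mathbb C/\mathbb Q(3)$ and equals the image of the decomposable cycles $\mathbb C^*\otimes\mathrm{CH}^2(X\times X)$.
\item $r_{3,1}(\mathrm{CH}^3(X\times X,1))=A=A_0\otimes\mathbb R$. In particular $\underline r_{3,1}=0$, and the conjecture holds.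
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:pair}
Let $d_1,d_2\ge5$ and let $(X_1,X_2)$ be a very general pair of surfaces of degrees $d_1,d_2$ in $\mathbb P^3$. The image of $\mathrm{CH}^3(X_1\times X_2,1)$ in $H^5_{\mathcal D}(X_1\times X_2,\mathbb Q(3))$ is $\langle h_1^2,h_2^2,h_1h_2\rangle\otimes\mathbb C/\mathbb Q(3)$, which is the image of the decomposable cycles. The reduced real regulator vanishes.
\end{theorem}

Theorem~\ref{thm:pair} is not needed for Theorem~\ref{thm:main}. It is easier, because $X_1$ and $X_2$ move independently. On $X\times X$ both factors move together, the diagonal appears, and the algebra has to recognize it.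

\subsection{The method}

A class $\xi$ on a very general $X\times X$ spreads out to a family over a base $U$ \'etale over the space of equations of surfaces. Its regulators form, up to periods, a section $\nu$ of the bundle $\mathcal H/F^3$, where $\mathcal H$ has fibers $H^4(X_u\times X_u,\mathbb C)$. A local lift $\tilde\nu$ to $\mathcal H$ satisfies $\nabla\tilde\nu\in\Omega^1\otimes F^2$. The lift may be changed by sections of $F^3$. If it can be changed so that $\nabla\tilde\nu=0$, then $\nu$ is a monodromy-invariant class modulo periods, and such classes are easy to control. The obstructions to improving $\nabla\tilde\nu\in\Omega^1\otimes F^{p-1}$ to $\nabla\tilde\nu\in\Omega^1\otimes F^{p}$ lie in the middle cohomology of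
\begin{equation}\label{eq:introcomplex}
\mathrm{Gr}_F^p\to T^\vee\otimes\mathrm{Gr}_F^{p-1}\to\wedge^2T^\vee\otimes\mathrm{Gr}_F^{p-2},\qquad p=3,4,5,
\end{equation}
where $T=T_uU$ and $\mathrm{Gr}_F$ is the graded object of $H^4(X_u\times X_u,\mathbb C)$.

For $p=3$ this cohomology cannot vanish for all of $H^4$. If $c(u)$ is a non-constant invertible function on $U$, then the family $c(u)\otimes\Delta_{X_u}$ gives, up to sign, $\tilde\nu=(2\pi i)^2\log c(u)\,[\Delta]$ and $\nabla\tilde\nu=(2\pi i)^2\,d\log c\otimes[\Delta]$. Where $dc\ne0$ this cannot be improved to $\Omega^1\otimes F^3$: the flat class $[\Delta]$ spans a direct summand, and $F^3$ lies in a flat complement of it. So $[\Delta]$ contributes $T^\vee\otimes[\Delta]$, of dimension $\dim T$, when $p=3$. The heart of the paper is that, apart from products of hyperplane classes, \emph{nothing else contributes}. By Griffiths, the essential part of \eqref{eq:introcomplex} is dual to a Koszul complex of the tensor square of a module over the Jacobian ring of $X$. We bound its homology for $p=3$ by the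 space of linear maps $\varphi$ satisfying a multiplicative identity, and show that each such $\varphi$ is $\lambda\otimes\mathrm{id}$ for some $\lambda\in T^\vee$. These are at most $\dim T$ parameters, and the diagonal uses all of them.

\subsection{Where the hypotheses enter}

The bound $d\ge5$ is needed for Lemma~\ref{lem:KoszulN}, in the form $2d-4\ge d+1$; Remark~\ref{rem:quartic} shows that this lemma fails for $d=4$. That $X$ is very general is used only to spread $\xi$ out over a base \'etale over the space of surfaces. The equality $A=A_0\otimes\mathbb R$ can fail for special $X$. If $X$ contains a line $L$, then $L\cdot h=1$, $h^2=d$, and $L^2=2-d$ by adjunction, so $[L]$ is not a multiple of $h$ (otherwise $L^2=1/d$), and $h_1\,\mathrm{pr}_2^*[L]$ lies in $A$ but not in $A_0\otimes\mathbb R$. The algebra, by contrast, holds for every smooth surface of degree $d\ge5$. This matters, since the argument needs the exactness of \eqref{eq:introcomplex}, on a complement of $A_0$, at \emph{every} point of $U$.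

Section~\ref{sec:hodge} sets up the Hodge theory and states the exactness result (Proposition~\ref{prop:exact}). Section~\ref{sec:normal} deduces Theorem~\ref{thm:main} from it. Sections~\ref{sec:translate}--\ref{sec:second} prove Proposition~\ref{prop:exact}, and Section~\ref{sec:pair} proves Theorem~\ref{thm:pair}.

\section{The regulator and the variation of Hodge structure}\label{sec:hodge}

\subsection{Deligne cohomology}

We use the cycle map $\mathrm{CH}^3(Y,1)\to H^5_{\mathcal D}(Y,\mathbb Q(3))$ of Bloch and Beilinson into Deligne--Beilinson cohomology, for $Y$ smooth quasi-projective over $\mathbb C$. It is contravariantly functorial and multiplicative. Deligne--Beilinson cohomology maps functorially to \emph{analytic} Deligne cohomology, the hypercohomology of $\mathbb Q(3)\to\mathcal O_Y\to\Omega^1_Y\to\Omega^2_Y$ with $\mathbb Q(3)$ in degree $0$. For projective $Y$ the two agree. The analytic version makes sense on any complex manifold. Let $\Omega^{<p}_Y$ be the quotient $\mathcal O_Y\to\dots\to\Omega_Y^{p-1}$ of the de Rham complex. Then $\Omega_Y^{<3}[-1]$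 is a subcomplex of the Deligne complex with quotient $\mathbb Q(3)$, and we get the exact sequence
\begin{equation}\label{eq:deligne}
H^4(Y,\mathbb Q(3))\to\mathbb H^4(Y,\Omega^{<3}_Y)\to H^5_{\mathcal D,\mathrm{an}}(Y,\mathbb Q(3))\to H^5(Y,\mathbb Q(3)).
\end{equation}

Let $X\subset\mathbb P^3$ be a smooth surface. Then $H^1(X)=H^3(X)=0$, so $H^5(X\times X,\mathbb Q)=0$ by K\"unneth. By degeneration of the Hodge--de Rham spectral sequence, $\mathbb H^4(X\times X,\Omega^{<3})=H^4(X\times X,\mathbb C)/F^3$. Hence \eqref{eq:deligne} gives the formula for $H^5_{\mathcal D}$ in Theorem~\ref{thm:main}(1).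

Since $\mathbb C=\mathbb R(2)\oplus\mathbb R(3)$, projection to $\mathbb R(2)$ along $\mathbb R(3)$ identifies $H^4(\mathbb C)/H^4(\mathbb R(3))$ with $H^4(\mathbb R(2))$. It maps $F^3$ onto the part of $H^4(\mathbb R(2))$ of types $(4,0),(3,1),(1,3),(0,4)$. Taking the $(2,2)$-part therefore gives
\[
H^4(\mathbb C)/(F^3+H^4(\mathbb R(3)))\cong H^4(\mathbb R(2))\cap H^{2,2}.
\]
The real regulator $r_{3,1}$ is the composite of the cycle map, the passage from $\mathbb Q(3)$ to $\mathbb R(3)$ and this isomorphism, with the twist $(2\pi i)^2$ removed. Up to sign, $c\otimes Z\in\mathbb C^*\otimes\mathrm{CH}^2(X\times X)$ has rational Deligne class $\log c\cdot(2\pi i)^2[Z]$, with $[Z]\in H^4(X\times X,\mathbb Q)$. As $(2\pi i)^2\, i\arg c\in\mathbb R(3)$, this gives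
\begin{equation}\label{eq:decomp}
r_{3,1}(c\otimes Z)=\pm\log|c|\,[Z].
\end{equation}

\subsection{The family and its cohomology}

Let $S=\mathbb C[x_0,\dots,x_3]$, with graded pieces $S^k$ ($S^k=0$ for $k<0$), and let $T=S^d$. Let $\mathcal P\subset\mathbb P(S^d)$ be the space of smooth surfaces of degree $d$ and $\widetilde{\mathcal P}\subset S^d\setminus\{0\}$ the set of their equations, a $\mathbb C^*$-bundle over $\mathcal P$. Let $U$ be a smooth connected quasi-projective complex variety with an \'etale map $U\to\widetilde{\mathcal P}$, so that $T_uU=S^d=T$ at every point. Let $\mathcal X\to U$ be the family of surfaces, $\pi:Y=\mathcal X\times_U\mathcal X\to U$, and $\mathbb H$ the primitive part of $R^2$ of $\mathcal X/U$. By K\"unneth, as variations of Hodge structure,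
\[
R^4\pi_*\mathbb Q=\langle h_1^2,h_2^2,h_1h_2\rangle\oplus(h\otimes\mathbb H)\oplus(\mathbb H\otimes h)\oplus(\mathbb H\otimes\mathbb H).
\]
Let $Q$ be the cup product form on $\mathbb H$, and let $\delta=\sum e_i\otimes e_i^\vee$ be its inverse, for $Q$-dual bases $(e_i)$, $(e_i^\vee)$ of $\mathbb H$. Writing $[\Delta]$ as the sum of the tensors of dual bases of $H^*(X)$, and using $\int_X h^2=d$, we get
\begin{equation}\label{eq:diag}
[\Delta]=\tfrac1dh_1^2+\tfrac1dh_2^2+\tfrac1dh_1h_2+\delta .
\end{equation}
So $\delta$ is flat, rational, of type $(2,2)$, and $h_1^2,h_2^2,h_1h_2,\delta$ is a basis of $A_0$. We also write $A_0$ for the constant subsystem of $R^4\pi_*\mathbb Q$ with this basis. As $(Q\otimes Q)(\delta,\delta)=\operatorname{rk}\mathbb H\ne0$, we have $\mathbb H\otimes\mathbb H=\mathbb Q\delta\oplus\mathbb E$ with $\mathbb E=\delta^\perp$. Put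
\[
\mathbb V=(h\otimes\mathbb H)\oplus(\mathbb H\otimes h)\oplus\mathbb E,\qquad R^4\pi_*\mathbb Q=A_0\oplus\mathbb V ,
\]
and write $\mathbb V_{\mathbb C}=\mathbb V\otimes_{\mathbb Q}\mathbb C$ and $\mathbb V_{\mathbb Q(3)}=\mathbb V\otimes_{\mathbb Q}\mathbb Q(3)\subset\mathbb V_{\mathbb C}$. Since $A_0$ is of type $(2,2)$, all of $F^3$ lies in $\mathbb V$, and fiberwise
\begin{equation}\label{eq:split}
H^4(\mathbb C)/(F^3+H^4(\mathbb Q(3)))=\bigl(A_0\otimes\mathbb C/\mathbb Q(3)\bigr)\oplus\mathbb V_{\mathbb C}/(F^3\mathbb V+\mathbb V_{\mathbb Q(3)}).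
\end{equation}
To prove Theorem~\ref{thm:main} we must show that the second component of the regulator vanishes.

By Griffiths transversality $\nabla F^p\subset\Omega^1\otimes F^{p-1}$. Let $\theta:\mathrm{Gr}_F^p\to\Omega^1\otimes\mathrm{Gr}_F^{p-1}$ be the induced $\mathcal O$-linear map, and use the same letter for the maps induced by $\nabla$ on $\Omega^k\otimes\mathrm{Gr}_F$. At a point $u$, $\Omega^1$ has fiber $T^\vee$.

\begin{proposition}\label{prop:exact}
Let $d\ge5$. At every $u\in U$:
\begin{enumerate}
\item[(a)] the complex $\mathrm{Gr}_F^p\mathbb V\to T^\vee\otimes\mathrm{Gr}_F^{p-1}\mathbb V\to\wedge^2T^\vee\otimes\mathrm{Gr}_F^{p-2}\mathbb V$ with maps $\theta$ is exact in the middle for $p=3,4,5$;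
\item[(b)] $\theta:\mathrm{Gr}_F^p\mathbb V\to T^\vee\otimes\mathrm{Gr}_F^{p-1}\mathbb V$ is injective for $p=2,3,4$.
\end{enumerate}
\end{proposition}

Part (a) produces flat lifts, and part (b) shows that there are few flat sections. The proof occupies Sections~\ref{sec:translate}--\ref{sec:second}.

\section{Normal functions: proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:exact}}\label{sec:normal}

In this section we take Proposition~\ref{prop:exact} for granted.

\begin{corollary}\label{cor:noflat}
\begin{enumerate}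
\item[(i)] Over any connected open $B\subset U$, a flat section of $\mathbb V_{\mathbb C}$ lying in $F^3$ is zero.
\item[(ii)] $H^0(U,\mathbb V_{\mathbb C})=0$ and $H^0(U,\mathbb V_{\mathbb C}/\mathbb V_{\mathbb Q(3)})=0$.
\end{enumerate}
\end{corollary}

\begin{proof}
(i) Suppose that $\phi\ne0$ is such a section, and let $p\in\{3,4\}$ be maximal with $\phi\in F^p$ on $B$ (note $F^5=0$). The image of $\phi$ in $\mathrm{Gr}_F^p\mathbb V$ is nonzero at some point, but it is killed by $\theta$ since $\nabla\phi=0$. This contradicts Proposition~\ref{prop:exact}(b).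

(ii) By Deligne's theorem of the fixed part (\cite{Deligne}, 4.1.1 and its consequences), $H^0(U,\mathbb V)$ carries a Hodge structure for which evaluation at each $u\in U$ is a morphism. If it were nonzero, then, after complex conjugation if necessary, there would be a nonzero flat section of $\mathbb V_{\mathbb C}$ that is everywhere of type $(p,4-p)$ with $p\ge2$. Its image in $\mathrm{Gr}_F^p$ is nonzero and killed by $\theta$, contradicting Proposition~\ref{prop:exact}(b). So $H^0(U,\mathbb V)=0$, and hence $H^0(U,\mathbb V_{\mathbb C})=0$.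

For the second group choose a $\mathbb Q$-linear complement $C'$ of $\mathbb Q(3)$ in $\mathbb C$. Then $\mathbb V_{\mathbb C}/\mathbb V_{\mathbb Q(3)}\cong\mathbb V\otimes_{\mathbb Q}C'$ is a direct summand of the local system $\mathbb V\otimes_{\mathbb Q}\mathbb C=\mathbb V_{\mathbb C}$, so its global sections vanish as well.
\end{proof}

\begin{proposition}\label{prop:family}
Let $\Xi\in\mathrm{CH}^3(Y,1)$. For every $u\in U$ the class of $\Xi|_{Y_u}$ in $H^4(Y_u,\mathbb C)/(F^3+H^4(Y_u,\mathbb Q(3)))$ lies in $A_0\otimes\mathbb C/\mathbb Q(3)$.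
\end{proposition}

\begin{proof}
Let $B\subset U$ be a coordinate polydisc, $Y_B=\pi^{-1}(B)$ and $\mathcal H=R^4\pi_*\mathbb C\otimes\mathcal O_B$. The group $H^5(Y_B,\mathbb Q)=H^5(Y_u,\mathbb Q)$ is zero. So by \eqref{eq:deligne} the analytic Deligne class of $\Xi|_{Y_B}$ lifts to some $\alpha_B\in\mathbb H^4(Y_B,\Omega^{<3}_{Y_B})$, unique up to the image of $H^4(Y_B,\mathbb Q(3))$. Degeneration of the relative Hodge--de Rham spectral sequence gives $R^k\pi_*\Omega^{<p}_{Y/B}=R^k\pi_*\Omega^\bullet_{Y/B}/F^p$, in particular $R^4\pi_*\Omega^{<3}_{Y/B}=\mathcal H/F^3$, compatibly with restriction to fibers. Let $\nu_B\in\Gamma(B,\mathcal H/F^3)$ be the image of $\alpha_B$. By functoriality $\nu_B$ induces the regulator of $\Xi|_{Y_u}$ at each $u\in B$.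

\emph{Horizontality.} The section $\nu_B$ comes from a hypercohomology class of the \emph{absolute} complex $\Omega^{<3}_{Y_B}$, and this gives a differential equation. Let $L^i\Omega_Y^\bullet$ be the image of $\pi^*\Omega_B^i\otimes\Omega_Y^{\bullet-i}$. Then $L^0/L^1=\Omega^\bullet_{Y/B}$ and $L^1/L^2=\pi^*\Omega_B^1\otimes\Omega_{Y/B}^{\bullet-1}$. Truncating to degrees $<3$, we get
\[
0\to\pi^*\Omega_B^1\otimes\Omega^{<2}_{Y/B}[-1]\to(\Omega_Y^\bullet/L^2)^{<3}\to\Omega^{<3}_{Y/B}\to0,
\]
whose connecting map on $R^4\pi_*$ is a map $c:\mathcal H/F^3\to\Omega_B^1\otimes\mathcal H/F^2$. The untruncated sequence maps to this one, and its connecting map is $\pm\nabla:\mathcal H\to\Omega_B^1\otimes\mathcal H$ (Katz--Oda). As $\mathcal H\to\mathcal H/F^3$ is surjective, $c$ is induced by $\pm\nabla$. Since $\nu_B$ is the image of a class in $\mathbb H^4(Y_B,(\Omega_Y^\bullet/L^2)^{<3})$, namely that of $\alpha_B$, we have $c(\nu_B)=0$. The splitting $R^4\pi_*\mathbb Q=A_0\oplus\mathbb V$ is compatible with $\nabla$ and with $F^\bullet$, so $c$ also kills the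 $\mathbb V$-component of $\nu_B$. Because $B$ is Stein, this component has a lift $\tilde\nu\in\Gamma(B,\mathbb V\otimes\mathcal O)$, and $\nabla\tilde\nu\in\Omega_B^1\otimes F^2\mathbb V$ for every such lift.

\emph{Flatness.} We first pass from points to sections. If $E\to E'\to E''$ is a complex of vector bundles, exact in the middle at every point, then the ranks of its two maps are lower semicontinuous and add up to $\operatorname{rk}E'$. So both are locally constant, and the complex is exact in the middle as a sequence of sheaves. The surjection of $E$ onto the kernel bundle of $E'\to E''$ is surjective on global sections over the Stein manifold $B$. Hence Proposition~\ref{prop:exact}(a) holds for sections over $B$.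

Since $\nabla^2=0$, the image of $\nabla\tilde\nu$ in $\Omega^1\otimes\mathrm{Gr}_F^2$ is killed by $\theta$. By (a) with $p=3$ it equals $\theta\bar\eta_3$ for some $\eta_3\in\Gamma(B,F^3\mathbb V)$ with class $\bar\eta_3\in\mathrm{Gr}_F^3$. Replacing $\tilde\nu$ by $\tilde\nu-\eta_3$, which is still a lift, we get $\nabla\tilde\nu\in\Omega^1\otimes F^3$. By (a) with $p=4$ we can in the same way subtract some $\eta_4\in\Gamma(B,F^4\mathbb V)$ and get $\nabla\tilde\nu\in\Omega^1\otimes F^4$. Finally, $\mathrm{Gr}_F^5=0$ and $F^4=\mathrm{Gr}_F^4$, so (a) with $p=5$ says that $\theta$ is injective on $\Omega^1\otimes F^4$. It kills $\nabla\tilde\nu$, and therefore $\nabla\tilde\nu=0$. So the $\mathbb V$-component of $\nu_B$ is represented by a flat section $\phi_B$ of $\mathbb V_{\mathbb C}$, unique by Corollary~\ref{cor:noflat}(i).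

\emph{Globalization.} On a polydisc $B''\subset B\cap B'$ the difference $\alpha_B-\alpha_{B'}$ comes from $H^4(Y_{B''},\mathbb Q(3))$. Taking $\mathbb V$-components, we find a flat section $q$ of $\mathbb V_{\mathbb Q(3)}$ with $\phi_B-\phi_{B'}-q\in F^3$. The section $\phi_B-\phi_{B'}-q$ is flat, so it is $0$ by Corollary~\ref{cor:noflat}(i). Hence the $\phi_B$ define a global section of $\mathbb V_{\mathbb C}/\mathbb V_{\mathbb Q(3)}$, which vanishes by Corollary~\ref{cor:noflat}(ii). So the $\mathbb V$-component in \eqref{eq:split} of the regulator of $\Xi|_{Y_u}$ is zero for every $u$.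
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:exact}]
\emph{Spreading out.} The space of smooth surfaces and its universal family are defined over $\overline{\mathbb Q}$. In this part of the proof $\mathcal P$ denotes the variety over $\overline{\mathbb Q}$ and $\mathcal P_{\mathbb C}$ the complex variety. Let $X$ correspond to a point $[F]\in\mathcal P(\mathbb C)$ that lies on no proper closed subvariety of $\mathcal P$ defined over $\overline{\mathbb Q}$. There are countably many such subvarieties, so a very general $X$ has this property. Then $[F]$ maps to the generic point of $\mathcal P$. It gives an embedding $\overline{\mathbb Q}(\mathcal P)\hookrightarrow\mathbb C$, and $X$ is the base change of the generic fiber of the universal family.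

Let $\xi\in\mathrm{CH}^3(X\times X,1)$, represented by a cycle in $z^3(X\times X,1)$ with zero boundary. This cycle is defined over a field $L$ with $\overline{\mathbb Q}(\mathcal P)\subset L\subset\mathbb C$ that is finitely generated over $\overline{\mathbb Q}$. So there are a smooth irreducible variety $S'$ over $\overline{\mathbb Q}$ with function field $L$, a dominant morphism $S'\to\mathcal P$, and a cycle $\zeta$ on $\mathcal Y_{S'}\times\Delta^1$, where $\mathcal Y_{S'}$ is the self-fiber-product of the family of surfaces over $S'$, which restricts to the given cycle along $s_0:\operatorname{Spec}\mathbb C\to\operatorname{Spec}L\to S'$. The point $s_0$ lies over the generic point of $S'$, so we may shrink $S'$. Thus we may assume that $S'\to\mathcal P$ is smooth, that the components of $\zeta$ are flat over $S'$, that they meet the faces in the right codimension in every fiber, and that $\partial\zeta=0$. By flatness, the pullback of $\zeta$ along any morphism of smooth varieties to $S'$ or $S'_{\mathbb C}$ is given by base change of cycles, and such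 pullbacks are compatible with restriction to points.

Next we cut the base down so that it is \'etale over $\mathcal P_{\mathbb C}$. The variety $S'_{\mathbb C}$ is smooth over $\mathcal P_{\mathbb C}$, and $s_0$ is a $\mathbb C$-point of it over $[F]$. Choose functions near $s_0$ that vanish at $s_0$ and whose differentials restrict to a basis of the dual of the relative tangent space at $s_0$. Their common zero locus is \'etale over $\mathcal P_{\mathbb C}$ at $s_0$. Shrinking it, we get a smooth irreducible locally closed $U_0\subset S'_{\mathbb C}$ with $s_0\in U_0$ that is \'etale over $\mathcal P_{\mathbb C}$. Put $U=U_0\times_{\mathcal P_{\mathbb C}}\widetilde{\mathcal P}_{\mathbb C}$. It is a $\mathbb C^*$-bundle over $U_0$, hence smooth and irreducible; it is quasi-projective and \'etale over $\widetilde{\mathcal P}_{\mathbb C}$. The pullback $\Xi\in\mathrm{CH}^3(Y,1)$ of $\zeta$ restricts to $\xi$ on the fiber $X\times X$ over any point above $s_0$.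

\emph{Conclusion.} By Proposition~\ref{prop:family} the class of $\xi$ lies in $A_0\otimes\mathbb C/\mathbb Q(3)$. Conversely, the classes $(2\pi i)^2\log c\,[Z]$ with $c\in\mathbb C^*$ and $Z$ one of $h_1^2,h_2^2,h_1h_2,\Delta_X$ generate $A_0\otimes\mathbb C/\mathbb Q(3)$, so this group is contained in the image of the decomposable cycles. Hence the three groups in (1) coincide.

Passing to real coefficients, $r_{3,1}(\xi)\in A_0\otimes\mathbb R\subset A$, because $A_0$ is rational of type $(2,2)$. Conversely, by \eqref{eq:decomp} the image of $r_{3,1}$ is a group that contains $\mathbb R\cdot[Z]$ for every algebraic cycle $Z$ of codimension $2$, so it contains $A$. Therefore $r_{3,1}(\mathrm{CH}^3(X\times X,1))=A=A_0\otimes\mathbb R$ and $\underline r_{3,1}=0$.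
\end{proof}

It remains to prove Proposition~\ref{prop:exact}.

\section{Translation to the Jacobian ring}\label{sec:translate}

Fix $d\ge5$ and a smooth surface $F=0$ of degree $d$. Let $F_i=\partial F/\partial x_i$, $J=(F_0,\dots,F_3)$ and $R=S/J$. By Euler's relation $d\cdot F=\sum x_iF_i$, a common zero of the $F_i$ in $\mathbb P^3$ would be a singular point of the surface. So the $F_i$ form a regular sequence, of degrees $d-1$. By Macaulay's theorem, $R^{4d-8}\cong\mathbb C$, $R^k=0$ for $k>4d-8$, and multiplication $R^a\times R^{4d-8-a}\to R^{4d-8}\cong\mathbb C$ is a perfect pairing, written $\langle\ ,\ \rangle$. We use it mostly through the following \emph{cancellation rule}: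
\begin{equation}\label{eq:cancel}
\text{if } r\in R^a,\ b\ge0,\ a+b\le4d-8\ \text{ and }\ r\cdot S^b=0\text{ in }R,\ \text{ then } r=0.
\end{equation}
Indeed $r\cdot S^{4d-8-a}=r\cdot S^b\cdot S^{4d-8-a-b}=0$. Note also that $R^a=S^a$ for $a\le d-2$.

Put $N_i=R^{id-4}$. This is nonzero only for $i=1,2,3$, because $4d-4>4d-8$. Then $N=\bigoplus N_i$ is a graded module over $\mathrm{Sym}\,T$, where $T=S^d$ acts by multiplication and has degree $1$. Macaulay duality gives $N_i^\vee\cong N_{4-i}$, and multiplication by $t\in T$ is self-adjoint. Let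
\[
M=N\otimes N,\qquad M_n=\bigoplus_{i+j=n}N_i\otimes N_j,\qquad t(b\otimes a)=tb\otimes a+b\otimes ta .
\]
For a graded $\mathrm{Sym}\,T$-module $P$ let $H_k(T;P)_n$ be the homology at $\wedge^kT\otimes P_{n-k}$ of the Koszul complex, whose last maps are
\[
\wedge^2T\otimes P_{n-2}\to T\otimes P_{n-1}\to P_n,\qquad t\wedge s\otimes m\mapsto t\otimes sm-s\otimes tm,\quad t\otimes m\mapsto tm .
\]

\begin{theorem}\label{thm:koszul}
Let $d\ge5$ and let $F\in S^d$ define a smooth surface.
\begin{enumerate}
\item[(i)] $H_0(T;N)_j=0$ for $j\ge2$ and $H_1(T;N)_j=0$ for $j\ge3$.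
\item[(ii)] $H_0(T;M)_5=H_0(T;M)_6=0$ and $\dim H_0(T;M)_4\le1$.
\item[(iii)] $H_1(T;M)_6=H_1(T;M)_7=0$ and $\dim H_1(T;M)_5\le\dim T$.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Proposition~\ref{prop:exact}, given Theorem~\ref{thm:koszul}]
Let $\Omega$ be the standard twisted $3$-form on $\mathbb P^3$. By Griffiths (see \cite{Voisin}, \S 6.1--6.2), the residues of $P\Omega/F^i$ with $P\in S^{id-4}$ give isomorphisms $\psi_i:N_i\cong\mathrm{Gr}_F^{3-i}\mathbb H_u$. Differentiating in a direction $G\in T$ with $P$ fixed, $\partial_G(P\Omega/F^i)=-iGP\Omega/F^{i+1}$, so $\theta_G\psi_i(P)=-i\,\psi_{i+1}(GP)$. Replace $\psi_i$ by $c_i\psi_i$ with $c_1=1$ and $c_{i+1}=-ic_i$. Then $\theta_G$ becomes multiplication by $G$, and $\mathrm{Gr}_F\mathbb H_u\cong N$ as $\mathrm{Sym}\,T$-modules. Since $\nabla$ acts on tensor products by the Leibniz rule, and $h$ is flat of type $(1,1)$,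
\[
\mathrm{Gr}_F^p(\mathbb H\otimes\mathbb H)\cong M_{6-p},\qquad \mathrm{Gr}_F^p(h\otimes\mathbb H)\cong\mathrm{Gr}_F^p(\mathbb H\otimes h)\cong N_{4-p},
\]
compatibly with $T$.

Now dualize. In a complex $P\to T^\vee\otimes P'\to\wedge^2T^\vee\otimes P''$ with maps $x\mapsto(t\mapsto tx)$ and $f\mapsto\bigl((t,s)\mapsto tf(s)-sf(t)\bigr)$, the transposed maps are $t\otimes\xi\mapsto t^*\xi$ and $t\wedge s\otimes\xi\mapsto-(t\otimes s^*\xi-s\otimes t^*\xi)$. So up to sign the dual of the complex in (a) is the Koszul complex
\[
\wedge^2T\otimes(\mathrm{Gr}_F^{p-2})^\vee\to T\otimes(\mathrm{Gr}_F^{p-1})^\vee\to(\mathrm{Gr}_F^p)^\vee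
\]
for the transposed action. By the self-adjoint duality $N_i^\vee\cong N_{4-i}$,
\[
(\mathrm{Gr}_F^p(\mathbb H\otimes\mathbb H))^\vee\cong M_{p+2},\qquad(\mathrm{Gr}_F^p(h\otimes\mathbb H))^\vee\cong N_p,
\]
compatibly with $T$. Hence the middle cohomology in (a), for $\mathbb H\otimes\mathbb H$ and for $h\otimes\mathbb H$ in place of $\mathbb V$, is dual to $H_1(T;M)_{p+2}$, respectively $H_1(T;N)_p$, and the kernel in (b) is dual to $H_0(T;M)_{p+2}$, respectively $H_0(T;N)_p$.

For $h\otimes\mathbb H$ and $\mathbb H\otimes h$, Theorem~\ref{thm:koszul}(i) gives (a) for $p\ge3$ and (b) for $p\ge2$. For $\mathbb H\otimes\mathbb H=\mathbb Q\delta\oplus\mathbb E$ the complexes are direct sums. Theorem~\ref{thm:koszul}(ii),(iii) gives vanishing, except for (a) with $p=3$, where the total dimension is at most $\dim T$, and for (b) with $p=2$, where it is at most $1$. But the constant summand $\mathbb Q\delta$ sits in $\mathrm{Gr}_F^2$ alone, and it already contributes $T^\vee\otimes\mathbb C\delta$ in the first case and $\mathbb C\delta$ in the second. So $\mathbb E$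 contributes $0$.
\end{proof}

\section{The Jacobian module of one surface}\label{sec:one}

We now prove Theorem~\ref{thm:koszul}(i). The input is the following elementary generation statement for the relations of multiplication.

\begin{lemma}[Exchange]\label{lem:exchange}
Let $a,m\ge1$. The kernel of $S^a\otimes S^m\to S^{a+m}$ is spanned by the elements $x_iu\otimes x_jv-x_ju\otimes x_iv$ with $u\in S^{a-1}$, $v\in S^{m-1}$ monomials.
\end{lemma}

\begin{proof}
Monomial tensors map to monomials, so the kernel is spanned by differences $u_1\otimes v_1-u_2\otimes v_2$ of monomial tensors with $u_1v_1=u_2v_2$. If $u_1\ne u_2$, some $x_i$ has larger exponent in $u_1$ than in $u_2$, and some $x_j$ has smaller exponent. Then $x_i\mid u_1$, and $x_j\mid v_1$ since $u_1v_1=u_2v_2$. Replacing $u_1\otimes v_1$ by $(u_1x_j/x_i)\otimes(v_1x_i/x_j)$ changes it by an element of the stated form and decreases the sum of the absolute differences of exponents of $u_1$ and $u_2$. After finitely many steps $u_1=u_2$, and then $v_1=v_2$.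
\end{proof}

\begin{lemma}\label{lem:koszulpoly}
Let $a\ge1$ and $m\ge a+1$.
\begin{enumerate}
\item[(i)] The complex $\wedge^2S^a\otimes S^{m-a}\to S^a\otimes S^m\to S^{a+m}$ is exact in the middle.
\item[(ii)] If moreover $m\ge d-1$, then $\wedge^2S^a\otimes R^{m-a}\to S^a\otimes R^m\to R^{a+m}$ is exact in the middle.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:exchange} it suffices to treat $x_iu\otimes x_jv-x_ju\otimes x_iv$ with monomials $u,v$. As $\deg v=m-1\ge a$, write $v=wv_1$ with $\deg w=a$. Modulo the image of $\wedge^2S^a\otimes S^{m-a}$ the form $w$ can be moved to the left, and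
\[
x_iu\otimes x_jwv_1\equiv w\otimes x_ix_juv_1\equiv x_ju\otimes x_iwv_1 .
\]

(ii) As $m\ge d-1$, $J^{a+m}=\sum F_iS^{a+m-d+1}=S^aJ^m$. Let $\sum t_k\otimes r_k$ be in the kernel, where the $t_k$ form a basis of $S^a$. The representatives of the $r_k$ in $S^m$ can be changed by elements of $J^m$ so that $\sum t_kr_k=0$ in $S$. Now apply (i).
\end{proof}

\begin{lemma}[Theorem~\ref{thm:koszul}(i)]\label{lem:KoszulN}
$H_0(T;N)_j=0$ for $j\ge2$, and $H_1(T;N)_j=0$ for $j\ge3$.
\end{lemma}

\begin{proof}
The first claim holds since $S^dS^{(j-1)d-4}=S^{jd-4}$ for $j\ge2$. For the second, $j=3$ and $j=4$ are Lemma~\ref{lem:koszulpoly}(ii) with $a=d$ and $m=2d-4$, respectively $m=3d-4$. The condition $2d-4\ge d+1$ is $d\ge5$. For $j\ge5$ we have $N_{j-1}=0$.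
\end{proof}

\begin{remark}\label{rem:quartic}
For $d=4$ the lemma fails. Here $N_1=\mathbb C$, $\dim N_2=\dim R^4=35-16=19$ (the $16$ products $x_jF_i$ are independent, since the relations of the regular sequence $F_0,\dots,F_3$ start in degree $6$), and $\dim N_3=\dim R^8=1$. The kernel of $T\otimes N_2\to N_3$ has dimension at least $35\cdot19-1=664$, but $\dim\wedge^2T\otimes N_1=595$. So $H_1(T;N)_3\ne0$, and the statement of Proposition~\ref{prop:exact}(a) fails for $h\otimes\mathbb H$ and $p=3$.
\end{remark}

The nonzero groups in low degree are what makes $M=N\otimes N$ delicate. Put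
\[
K=\ker(T\otimes N_1\to N_2)=H_1(T;N)_2,\qquad Z_2=\ker(\wedge^2T\otimes N_1\to T\otimes N_2)=H_2(T;N)_3,
\]
the equalities with homology holding because $N_0=0$. Recall $N_1=S^{d-4}$. The embedding
\begin{equation}\label{eq:iota}
\iota:\wedge^2T\otimes N_1\to T\otimes(T\otimes N_1),\qquad t\wedge s\otimes a\mapsto t\otimes(s\otimes a)-s\otimes(t\otimes a),
\end{equation}
followed by $\mathrm{id}\otimes(\text{multiplication})$ is the Koszul differential. So, viewing $\wedge^2T\otimes N_1$ inside $T\otimes(T\otimes N_1)$,
\begin{equation}\label{eq:Z2}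
Z_2=(\wedge^2T\otimes N_1)\cap(T\otimes K).
\end{equation}
Thus each $\omega\in Z_2$ can be written as $\sum t_k\otimes\rho_k$ with $t_k\in T$ and $\rho_k\in K$.

Let $K_S=\ker(S^d\otimes S^{d-4}\to S^{2d-4})\subset K$. For $q,r\in S^1$, $u\in S^{d-1}$, $v\in S^{d-5}$ put
\[
\kappa(q\wedge r;u,v)=qu\otimes rv-ru\otimes qv\in K_S .
\]
By Lemma~\ref{lem:exchange} these elements span $K_S$. They are our main test elements. They contain a free factor $u$ of high degree, which can be removed with \eqref{eq:cancel}.

\section{The tensor square: reduction to two linear problems}\label{sec:filter}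

\subsection{The filtration}

The idea is to filter $M$ so that on the graded pieces $T$ acts on the second factor only. There Lemma~\ref{lem:KoszulN} applies, and the coupling of the two factors survives only in connecting maps.

\begin{proposition}\label{prop:criteria}
\begin{enumerate}
\item[(A)] $H_0(T;M)_5=H_0(T;M)_6=0$, and $\dim H_0(T;M)_4$ is at most the dimension of the space of $\chi\in\mathrm{End}(N_1)$ such that
\begin{equation}\label{eq:chi}
\textstyle\sum t\,\chi(a)=0\ \text{ in }N_2=R^{2d-4}\quad\text{for all }\ \sum t\otimes a\in K.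
\end{equation}
\item[(B)] $H_1(T;M)_6=H_1(T;M)_7=0$, and $\dim H_1(T;M)_5$ is at most the dimension of the space of linear maps $\varphi:K\to N_1$ such that
\begin{equation}\label{eq:star}
\textstyle\sum t_k\,\varphi(\rho_k)=0\ \text{ in }N_2=R^{2d-4}\quad\text{for all }\ \omega=\sum t_k\otimes\rho_k\in Z_2\subset T\otimes K.
\end{equation}
\end{enumerate}
\end{proposition}

\begin{proof}
Let $G^p=\bigoplus_{i\ge p}N_i\otimes N$. It is a submodule of $M$, with $G^1=M$ and $G^4=0$. For $b\otimes a\in N_p\otimes N$ the term $tb\otimes a$ lies in $G^{p+1}$, so on $G^p/G^{p+1}=N_p\otimes N$ the space $T$ acts on the second factor only. Hence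
\[
H_k(T;G^p/G^{p+1})_n=N_p\otimes H_k(T;N)_{n-p},\qquad p=1,2,3 .
\]

(A) For $n=5,6$ all $n-p\ge2$, so Lemma~\ref{lem:KoszulN} gives $H_0(T;M)_n=0$. Let $n=4$. Since $H_0(T;N)_3=H_0(T;N)_2=0$, the graded pieces with $p=1,2$ contribute nothing, so $H_0(T;G^2)_4\to H_0(T;M)_4$ is onto, and $H_0(T;G^2)_4$ is the cokernel of the connecting map
\[
N_2\otimes K=H_1(T;G^2/G^3)_4\to H_0(T;G^3)_4=N_3\otimes N_1 .
\]
To compute it, lift $b\otimes\sum t\otimes a$ to $\sum t\otimes(b\otimes a)$, whose image is $\sum(tb\otimes a+b\otimes ta)=\sum tb\otimes a$. A functional on $N_3\otimes N_1$ is $c\otimes a\mapsto\langle c,\chi(a)\rangle$ for a linear $\chi:N_1\to N_3^\vee=N_1$. It kills the image iff $\langle b,\sum t\chi(a)\rangle=0$ for all $b\in N_2$ and all $\sum t\otimes a\in K$. As the pairing on $N_2$ is perfect, this is \eqref{eq:chi}.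

(B) For $n=6,7$ all $n-p\ge3$, so Lemma~\ref{lem:KoszulN} gives $H_1(T;M)_n=0$. Let $n=5$. As $N_1\otimes H_1(T;N)_4=0$, the map $H_1(T;G^2)_5\to H_1(T;M)_5$ is onto. As $N_2\otimes H_1(T;N)_3=0$, the group $H_1(T;G^2)_5$ is the cokernel of the connecting map
\[
\partial:N_2\otimes Z_2=H_2(T;G^2/G^3)_5\to H_1(T;G^3)_5=N_3\otimes K .
\]
Let $b\in N_2$ and $\omega=\sum t\wedge s\otimes a\in Z_2$. Lift $b\otimes\omega$ to $\sum t\wedge s\otimes(b\otimes a)$. Its differential is
\[
\textstyle\sum\bigl(t\otimes(sb\otimes a)-s\otimes(tb\otimes a)\bigr)+\sum\bigl(t\otimes(b\otimes sa)-s\otimes(b\otimes ta)\bigr),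
\]
and the second sum is $0$ because $\omega\in Z_2$. Writing $\omega=\sum t_k\otimes\rho_k$ via \eqref{eq:iota}, the first sum says that $\partial(b\otimes\omega)=-\sum t_kb\otimes\rho_k$. A functional on $N_3\otimes K$ is $c\otimes\rho\mapsto\langle c,\varphi(\rho)\rangle$ for a linear $\varphi:K\to N_3^\vee=N_1$. It kills the image of $\partial$ iff $\langle b,\sum t_k\varphi(\rho_k)\rangle=0$ for all $b\in N_2$ and $\omega\in Z_2$, that is, iff \eqref{eq:star} holds.
\end{proof}

Both problems have evident solutions. Condition \eqref{eq:chi} holds for $\chi=\mathrm{id}$, by definition of $K$. For $\lambda\in T^\vee$ condition \eqref{eq:star} holds for $\varphi=\lambda\otimes\mathrm{id}$: if $\omega=\sum t\wedge s\otimes a\in Z_2$, the expression in \eqref{eq:star} is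
\begin{equation}\label{eq:lambdaok}
\textstyle\sum(\lambda(s)ta-\lambda(t)sa)=-(\lambda\otimes\mathrm{id})\bigl(\sum(t\otimes sa-s\otimes ta)\bigr)=0 .
\end{equation}
These match the contributions $\mathbb C\delta$ and $T^\vee\otimes\mathbb C\delta$ of the diagonal. We have to show that there are no other solutions.

\subsection{The first problem for a quintic, by hand}

Let $d=5$. Then $N_1=S^1$, $N_2=R^6$, and $R^{12}$ is the socle. Let $\chi:S^1\to S^1$ satisfy \eqref{eq:chi}. For $q,r\in S^1$ and $u\in S^4$ the element $qu\otimes r-ru\otimes q$ lies in $K$, so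
\[
u\,\bigl(q\chi(r)-r\chi(q)\bigr)=0\ \text{ in }R^6\quad\text{for all }u\in S^4 .
\]
The quadric $q\chi(r)-r\chi(q)$ lies in $S^2=R^2$, since $J$ starts in degree $4$. It is killed by $S^4$, hence by $S^{10}$, hence it is zero by the perfect pairing $R^2\times R^{10}\to R^{12}$. So $x_i\chi(x_j)=x_j\chi(x_i)$ \emph{as polynomials}. For $i\ne j$ this forces $x_j\mid\chi(x_j)$, say $\chi(x_j)=c_jx_j$, and then $c_i=c_j$. Thus $\chi$ is a scalar, and only the diagonal survives.

The argument has three moves: test on $\kappa(q\wedge r;u,v)$, cancel $u$ by Macaulay duality to get an identity in the polynomial ring, and divide. The same moves solve the first problem for all $d\ge5$, and they guide the solution of the second. The division step is the following lemma.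

\begin{lemma}[Division]\label{lem:division}
Let $k\ge0$ and let $E:S^k\to S^n$ be linear with $lE(mv')=mE(lv')$ for all $l,m\in S^1$, $v'\in S^{k-1}$ (no condition if $k=0$). Then there is a unique $g\in S^{n-k}$ with $E(v)=vg$ for all $v$; in particular $E=0$ if $n<k$.
\end{lemma}

\begin{proof}
Uniqueness holds as $S$ is a domain. We argue by induction on $k$; for $k=0$ take $g=E(1)$. Let $k\ge1$. For $i\ne j$, $x_iE(x_jv')=x_jE(x_iv')$ shows that $x_j\mid E(x_jv')$ and that $E_1(v'):=E(x_jv')/x_j\in S^{n-1}$ does not depend on $j$ (if $n=0$, this forces $E=0$). Hence $E(lv')=lE_1(v')$ for all $l\in S^1$. If $k\ge2$, computing $E(lmv'')$ in two ways gives $lE_1(mv'')=mE_1(lv'')$. So $E_1:S^{k-1}\to S^{n-1}$ satisfies the hypothesis, and $E_1(v')=v'g$ by induction. Then $E(lv')=lv'g$.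
\end{proof}

\subsection{The first problem in general}

\begin{proof}[Proof of Theorem~\ref{thm:koszul}(ii)]
By Proposition~\ref{prop:criteria}(A) it suffices to show that every solution $\chi$ of \eqref{eq:chi} is a scalar. Evaluated on $\kappa(q\wedge r;u,v)$, condition \eqref{eq:chi} gives $u\,(q\chi(rv)-r\chi(qv))=0$ in $R^{2d-4}$ for all $u\in S^{d-1}$. By \eqref{eq:cancel} with $a=d-3$, $b=d-1$ we get $q\chi(rv)=r\chi(qv)$ in $R^{d-3}=S^{d-3}$ for all $q,r\in S^1$, $v\in S^{d-5}$. By Lemma~\ref{lem:division} with $k=n=d-4$, $\chi$ is a scalar.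
\end{proof}

\section{The second problem}\label{sec:second}

By Proposition~\ref{prop:criteria}(B), Theorem~\ref{thm:koszul}(iii) follows from the next statement.

\begin{proposition}\label{prop:phi}
Let $\varphi:K\to N_1$ be a linear map satisfying \eqref{eq:star}. Then there is $\lambda\in T^\vee$ with $\varphi(\sum t\otimes a)=\sum\lambda(t)a$ for all $\sum t\otimes a\in K$. Hence the space of such $\varphi$ has dimension at most $\dim T$.
\end{proposition}

What is new, compared with the first problem, is that the test elements live in $Z_2$, and a factor $u$ appears in two places at once: outside $\varphi$ and inside it. So instead of $u\cdot(\text{constant})=0$ we will meet identities such as $u\,D(u)=0$ with $D$ linear, to which \eqref{eq:cancel} does not apply directly. The following lemma is the replacement.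

\begin{lemma}\label{lem:cancel2}
Let $D:S^{d-1}\to S^{d-3}$ be linear.
\begin{enumerate}
\item[(a)] If $uD(u)=0$ in $R^{2d-4}$ for all $u$, then $D=0$.
\item[(b)] If $wD(u)=uD(w)$ in $R^{2d-4}$ for all $u,w$, then $D=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Polarizing, $uD(w)=-wD(u)$ for all $u,w$. For a third form $z\in S^{d-1}$ we compute $wzD(u)$ in $R^{3d-5}$ in two ways:
\[
w\cdot zD(u)=-wuD(z)=uzD(w),\qquad z\cdot wD(u)=-zuD(w).
\]
Hence $uzD(w)=0$ for all $u,z$, so $S^{2d-2}D(w)=0$. Since $3d-5\le4d-8$, \eqref{eq:cancel} gives $D(w)=0$ in $R^{d-3}=S^{d-3}$.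

(b) Define $\ell:S^{d-1}\otimes R^{3d-5}\to\mathbb C$ by $\ell(u\otimes e)=\langle D(u),e\rangle$; the degrees add up to $4d-8$. On the image $u\otimes wc-w\otimes uc$ of $u\wedge w\otimes c\in\wedge^2S^{d-1}\otimes R^{2d-4}$ it takes the value $\langle wD(u)-uD(w),c\rangle=0$. By Lemma~\ref{lem:koszulpoly}(ii) with $a=d-1$, $m=3d-5$, these images span the kernel of $S^{d-1}\otimes R^{3d-5}\to R^{4d-6}=0$, which is everything. So $\ell=0$, and $D=0$ by Macaulay duality.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:phi}]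
Write $\varphi(q\wedge r;u,v)=\varphi(\kappa(q\wedge r;u,v))\in S^{d-4}$. On $K_S$ the goal is the formula $\varphi(q\wedge r;u,v)=\lambda(qu)rv-\lambda(ru)qv$. We find in turn a relation among three linear forms (Step~1), the dependence on $v$ (Step~2), on $q\wedge r$ (Step~3) and on $u$ (Step~4). Step~5 passes from $K_S$ to $K$.

\emph{Step 1: a cyclic relation.} Let $p,q,r\in S^1$, $u\in S^{d-1}$, $v\in S^{d-5}$. Under $\iota$, the element
\[
pu\wedge qu\otimes rv+qu\wedge ru\otimes pv+ru\wedge pu\otimes qv
\]
becomes, after collecting the terms by their first factor,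
\[
pu\otimes(qu\otimes rv-ru\otimes qv)+qu\otimes(ru\otimes pv-pu\otimes rv)+ru\otimes(pu\otimes qv-qu\otimes pv),
\]
that is,
\[
pu\otimes\kappa(q\wedge r;u,v)+qu\otimes\kappa(r\wedge p;u,v)+ru\otimes\kappa(p\wedge q;u,v).
\]
By \eqref{eq:Z2} it lies in $Z_2$. So \eqref{eq:star} gives $u\,\Phi(u)=0$ in $R^{2d-4}$, where
\[
\Phi(u)=p\,\varphi(q\wedge r;u,v)+q\,\varphi(r\wedge p;u,v)+r\,\varphi(p\wedge q;u,v)\in S^{d-3}
\]
is linear in $u$. By Lemma~\ref{lem:cancel2}(a),
\begin{equation}\label{eq:cyclic}
p\,\varphi(q\wedge r;u,v)+q\,\varphi(r\wedge p;u,v)+r\,\varphi(p\wedge q;u,v)=0 .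
\end{equation}

\emph{Step 2: the dependence on $v$.} We claim that
\begin{equation}\label{eq:g}
\varphi(q\wedge r;u,v)=v\,g(q\wedge r;u),\qquad g(q\wedge r;u)\in S^1,
\end{equation}
with $g$ linear in $u$ and bilinear alternating in $q,r$. For $d=5$, $v$ is a scalar and there is nothing to prove. Let $d\ge6$, $l,m,q,r\in S^1$, $u,w\in S^{d-1}$ and $v'\in S^{d-6}$. We want $l\varphi(q\wedge r;u,mv')=m\varphi(q\wedge r;u,lv')$, so we look for an element of $Z_2$ in which these two terms occur with first factors $lw$ and $mw$. Take
\[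
lw\wedge qu\otimes rmv'-lw\wedge ru\otimes qmv'-mw\wedge qu\otimes rlv'+mw\wedge ru\otimes qlv' .
\]
Under $\iota$ the terms with first factor $lw$ are $lw\otimes(qu\otimes rmv'-ru\otimes qmv')$, those with $mw$ are $-mw\otimes(qu\otimes rlv'-ru\otimes qlv')$, those with $qu$ are $-qu\otimes(lw\otimes mrv'-mw\otimes lrv')$, and those with $ru$ are $ru\otimes(lw\otimes mqv'-mw\otimes lqv')$. So the element equals
\begin{multline*}
lw\otimes\kappa(q\wedge r;u,mv')-mw\otimes\kappa(q\wedge r;u,lv')\\
-qu\otimes\kappa(l\wedge m;w,rv')+ru\otimes\kappa(l\wedge m;w,qv')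
\end{multline*}
and lies in $Z_2$. Then \eqref{eq:star} says $wD_1(u)=uD_2(w)$ in $R^{2d-4}$ for all $u,w\in S^{d-1}$, where
\begin{align*}
D_1(u)&=l\,\varphi(q\wedge r;u,mv')-m\,\varphi(q\wedge r;u,lv'),\\
D_2(w)&=q\,\varphi(l\wedge m;w,rv')-r\,\varphi(l\wedge m;w,qv')
\end{align*}
are linear maps $S^{d-1}\to S^{d-3}$. Taking $w=u$, Lemma~\ref{lem:cancel2}(a) applied to $D_1-D_2$ gives $D_1=D_2$. Then Lemma~\ref{lem:cancel2}(b) gives $D_1=0$. This is the hypothesis of Lemma~\ref{lem:division} for $E(v)=\varphi(q\wedge r;u,v)$, with $k=d-5$ and $n=d-4$, and \eqref{eq:g} follows. The linearity properties of $g$ follow from those of $\kappa$ and the uniqueness in Lemma~\ref{lem:division}.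

\emph{Step 3: the dependence on $q\wedge r$.} Fix $u$ and put $g_{ij}=g(x_i\wedge x_j;u)$. Inserting \eqref{eq:g} in \eqref{eq:cyclic} and dividing by $v\ne0$,
\begin{equation}\label{eq:gcyc}
x_kg_{ij}+x_ig_{jk}+x_jg_{ki}=0\qquad\text{for distinct }i,j,k .
\end{equation}
So $x_kg_{ij}$ lies in the prime ideal $(x_i,x_j)$, which does not contain $x_k$. Hence $g_{ij}\in(x_i,x_j)$. Let $a_{ij}\in\mathbb C$ be the coefficient of $x_j$ in $g_{ij}$. Since $g_{ij}=-g_{ji}$, we have $g_{ij}=a_{ij}x_j-a_{ji}x_i$. In \eqref{eq:gcyc} the monomial $x_jx_k$ has coefficient $a_{ij}$ from the first term, $0$ from the second and $-a_{ik}$ from the third. So $a_{ij}=a_{ik}$, and $a_{ij}$ depends only on $i$. Setting $\lambda_u(x_i)=a_{ij}$ defines $\lambda_u\in(S^1)^\vee$, linear in $u$, and by bilinearity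
\[
g(q\wedge r;u)=\lambda_u(q)\,r-\lambda_u(r)\,q .
\]

\emph{Step 4: the dependence on $u$.} So far $\lambda_u(q)$ is bilinear in $(q,u)$; we want it to depend only on the product $qu$. For $p,q,r\in S^1$ and $u'\in S^{d-2}$ the sum $\kappa(q\wedge r;pu',v)+\kappa(r\wedge p;qu',v)+\kappa(p\wedge q;ru',v)$ is
\[
(qpu'\otimes rv-rpu'\otimes qv)+(rqu'\otimes pv-pqu'\otimes rv)+(pru'\otimes qv-qru'\otimes pv)=0 .
\]
Applying $\varphi$ and dividing by $v\ne0$,
\[
\lambda_{pu'}(q)r-\lambda_{pu'}(r)q+\lambda_{qu'}(r)p-\lambda_{qu'}(p)r+\lambda_{ru'}(p)q-\lambda_{ru'}(q)p=0 .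
\]
Let $p,q$ be independent and choose $r$ independent of them. The coefficient of $r$ gives $\lambda_{pu'}(q)=\lambda_{qu'}(p)$. So the linear map $q\otimes u\mapsto\lambda_u(q)$ on $S^1\otimes S^{d-1}$ kills all $x_j\otimes x_iu'-x_i\otimes x_ju'$. By Lemma~\ref{lem:exchange} these span the kernel of $S^1\otimes S^{d-1}\to S^d$. Hence $\lambda_u(q)=\lambda(qu)$ for some $\lambda\in T^\vee$, and $\varphi(\kappa(q\wedge r;u,v))=\lambda(qu)rv-\lambda(ru)qv$. That is, $\varphi=\lambda\otimes\mathrm{id}$ on $K_S$.

\emph{Step 5: from $K_S$ to $K$.} By \eqref{eq:lambdaok}, $\lambda\otimes\mathrm{id}$ satisfies \eqref{eq:star}. Subtracting it, we may assume $\varphi|_{K_S}=0$, and we must show $\varphi=0$. Since $J^{2d-4}=\sum F_iS^{d-3}=J^dS^{d-4}$, every element of $K$ can be changed by an element of $J^d\otimes S^{d-4}\subset K$ so that its product vanishes in $S$. So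
\begin{equation}\label{eq:Ksum}
K=K_S+J^d\otimes S^{d-4},
\end{equation}
and it remains to show that $\varphi(f\otimes a)=0$ for $f\in J^d$ and $a\in S^{d-4}$.

Let $f\in J^d$ and $\sum t_k\otimes a_k\in K_S$. The differential of $\sum f\wedge t_k\otimes a_k$ is $f\otimes\sum t_ka_k-\sum t_k\otimes fa_k$, which is $0$ in $T\otimes R^{2d-4}$, because $\sum t_ka_k=0$ and $fa_k\in J$. So this element lies in $Z_2$. Under $\iota$ it is $f\otimes(\sum t_k\otimes a_k)-\sum t_k\otimes(f\otimes a_k)$ with $f\otimes a_k\in K$. As $\varphi$ vanishes on $K_S$, \eqref{eq:star} gives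
\[
\textstyle\sum t_k\,\varphi(f\otimes a_k)=0\ \text{ in }R^{2d-4}.
\]
For $\kappa(q\wedge r;u,v)$ this reads $u\,\bigl(q\varphi(f\otimes rv)-r\varphi(f\otimes qv)\bigr)=0$ for all $u\in S^{d-1}$, which is the situation of the first problem. By \eqref{eq:cancel}, $q\varphi(f\otimes rv)=r\varphi(f\otimes qv)$ in $S^{d-3}$, and Lemma~\ref{lem:division} with $k=n=d-4$ gives $\varphi(f\otimes a)=h(f)a$ with a scalar $h(f)$, which by uniqueness is linear in $f$, so $h\in(J^d)^\vee$.

Finally, let $q,q'\in S^1$ be independent and $0\ne b\in S^{d-5}$. Then $F_iq\otimes q'b-F_iq'\otimes qb\in K_S$, so $h(F_iq)\,q'b=h(F_iq')\,qb$. As $q'b$ and $qb$ are independent, $h(F_iq)=0$. Since $J^d=\sum F_iS^1$, we get $h=0$, and $\varphi=0$ by \eqref{eq:Ksum}.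
\end{proof}

This completes the proof of Theorem~\ref{thm:koszul}, hence of Proposition~\ref{prop:exact} and Theorem~\ref{thm:main}.

\section{Two independent surfaces: proof of Theorem~\ref{thm:pair}}\label{sec:pair}

\begin{proof}[Proof of Theorem~\ref{thm:pair}]
Let $T_i=S^{d_i}$, and let $\mathcal P_{d_i}$, $\widetilde{\mathcal P}_{d_i}$ be the spaces of Section~\ref{sec:hodge} for the degree $d_i$. Repeat Sections~\ref{sec:hodge} and~\ref{sec:normal} over bases $U$ \'etale over $\widetilde{\mathcal P}_{d_1}\times\widetilde{\mathcal P}_{d_2}$, so that $T_uU=T=T_1\oplus T_2$. A very general pair lies on no proper closed subvariety of $\mathcal P_{d_1}\times\mathcal P_{d_2}$ defined over $\overline{\mathbb Q}$, and the spreading-out argument applies to it, with a $(\mathbb C^*)^2$-bundle in place of a $\mathbb C^*$-bundle. Let $\mathbb H_i$ be the primitive cohomology of the $i$-th surface. Now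
\[
R^4\pi_*\mathbb Q=\langle h_1^2,h_2^2,h_1h_2\rangle\oplus\mathbb V,\qquad \mathbb V=(h\otimes\mathbb H_2)\oplus(\mathbb H_1\otimes h)\oplus(\mathbb H_1\otimes\mathbb H_2).
\]
There is no diagonal, and $\langle h_1^2,h_2^2,h_1h_2\rangle$ takes the place of $A_0$. All arguments of Section~\ref{sec:normal} carry over once Proposition~\ref{prop:exact} is known for this $\mathbb V$.

Let $N,N'$ be the Jacobian modules of the two surfaces. As in Section~\ref{sec:translate}, the middle cohomology in (a) and the kernel in (b) are dual to $H_1(T;N\otimes N')_{p+2}$ and $H_0(T;N\otimes N')_{p+2}$ for $\mathbb H_1\otimes\mathbb H_2$, and to $H_1(T;N')_p$ and $H_0(T;N')_p$ for $h\otimes\mathbb H_2$, where $T_1$ acts on $N'$ by zero. The case of $\mathbb H_1\otimes h$ is symmetric to the latter.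

The Koszul complex of $N\otimes N'$ over $T_1\oplus T_2$ is the tensor product of those of $N$ over $T_1$ and of $N'$ over $T_2$. By the K\"unneth formula,
\[
H_\bullet(T;N\otimes N')=H_\bullet(T_1;N)\otimes H_\bullet(T_2;N').
\]
By Lemma~\ref{lem:KoszulN}, and since $N_j=N'_j=0$ for $j\le0$, for each factor $H_0$ is concentrated in degree $1$ and $H_1$ in degree $2$. So $H_0(T;N\otimes N')$ is concentrated in degree $2$ and $H_1(T;N\otimes N')$ in degree $3$. The groups we need, $H_1$ in degrees $5,6,7$ and $H_0$ in degrees $4,5,6$, vanish.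

For $h\otimes\mathbb H_2$, as $T_1$ acts by zero,
\[
H_1(T;N')_n=H_1(T_2;N')_n\oplus\bigl(T_1\otimes H_0(T_2;N')_{n-1}\bigr)=0\quad\text{for }n\ge3,
\]
and $H_0(T;N')_n=H_0(T_2;N')_n=0$ for $n\ge2$, again by Lemma~\ref{lem:KoszulN}. This proves Proposition~\ref{prop:exact} for $\mathbb V$, and with it the analog of Proposition~\ref{prop:family}: the image of $\mathrm{CH}^3(X_1\times X_2,1)$ lies in $\langle h_1^2,h_2^2,h_1h_2\rangle\otimes\mathbb C/\mathbb Q(3)$. The decomposable cycles on $h_1^2,h_2^2,h_1h_2$ fill this group. Passing to real coefficients as in the proof of Theorem~\ref{thm:main}, we see that the real regulator takes values in the real span of $h_1^2,h_2^2,h_1h_2$, so the reduced real regulator vanishes.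
\end{proof}

\begin{thebibliography}{9}

\bibitem{CL} Xi Chen, James D. Lewis, \emph{Real Regulators on Self-Products of K3 Surfaces}, arXiv:0806.2676 (2008).

\bibitem{Deligne} Deligne, \emph{Hodge II}.

\bibitem{Voisin} Voisin, \emph{Hodge Theory and Complex Algebraic Geometry II}.

\end{thebibliography}

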